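\title{Permutations destroying three-term progressions in abelian groups of even order}

\begin{abstract}
A permutation of a finite abelian group $G$ is AP-destroying if it maps no nonconstant three-term arithmetic progression to an arithmetic progression. We prove that a finite abelian group $G$ of even order has an AP-destroying permutation if and only if $|G[2]|^2\le |G|$, where $G[2]=\{g\in G:2g=0\}$. This answers a question of Sawhney and Stoner. The proof reduces to the groups $(\mathbb Z/2)^k\times\mathbb Z/p$ with $p>2^k$ prime. There the factor $(\mathbb Z/2)^k$ acts as a set of $2^k$ colors, and K\"onig's edge coloring theorem turns the problem into the construction of an array over $\mathbb Z/p$. The arrays come from progression-free sets and from exchanges of intervals; for most primes in the case $k=2$ we use the map $h\mapsto 1/h$ and character sums instead.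
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite abelian group, written additively. A \emph{progression} in $G$ is a triple $(x,y,z)$ with $x+z=2y$, that is, a triple of the form $(a,a+r,a+2r)$; it is \emph{nonconstant} if $r\ne0$. If $G$ has elements of order $2$, there are nonconstant progressions $(a,a+r,a)$ with $2r=0$, whose first and third terms coincide. We call them \emph{degenerate}, and they count. A permutation $\pi$ of $G$ \emph{preserves} the progression $(x,y,z)$ if the \emph{second difference} $\pi(x)-2\pi(y)+\pi(z)$ is zero, and $\pi$ is \emph{AP-destroying} if it preserves no nonconstant progression. We call $G$ \emph{good} if it has an AP-destroying permutation. The trivial group is good.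

An automorphism of $G$ preserves every progression, and an AP-destroying permutation is the opposite extreme. The model is the map $x\mapsto x^2$ on $\mathbb Z/p$ with $p$ an odd prime: its second difference on $(a,a+r,a+2r)$ is $2r^2\neq0$, but it is not a permutation. The problem is to have both properties at once. In the smallest groups there is no room for this. In $\mathbb Z/2$ the second difference on $(0,1,0)$ is $2\pi(0)-2\pi(1)=0$. In $\mathbb Z/3$ the equation $x+z=2y$ says $x+y+z=0$, so every permutation preserves $(0,1,2)$. On the other hand, $\mathbb Z/4$ is good. Let $\pi$ be the transposition of $1$ and $2$. Then $\pi(a)$ and $\pi(a+2)$ have opposite parity for every $a$; hence $\pi(a)+\pi(a+2)$ is odd and is not of the form $2\pi(y)$, which settles $r=\pm1$, and $2\pi(a)\ne2\pi(a+2)$, which settles $r=2$. For cyclic groups the answer is the following result, which we quote from \cite{SS} and use without proof.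

\begin{theorem}\label{thm:cyclic}
For every positive integer $n\notin\{2,3,5,7\}$, the group $\mathbb Z/n$ is good.
\end{theorem}

In groups of even order the degenerate progressions give a counting obstruction.

\begin{proposition}\label{prop:necessity}
If $G$ is good, then $|G[2]|\le|2G|$; equivalently, $|G[2]|^2\le|G|$.
\end{proposition}

\begin{proof}
Let $\pi$ be AP-destroying and let $a\ne b$ be elements of $G[2]$. Then $(a,b,a)$ is a nonconstant progression, since $2a=0=2b$, so $2\pi(a)\ne2\pi(b)$. Thus $g\mapsto2\pi(g)$ is an injection from $G[2]$ into $2G$. Finally $|2G|=|G|/|G[2]|$, because $G[2]$ is the kernel of multiplication by $2$.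
\end{proof}

If the Sylow $2$-subgroup of $G$ has rank $d$, the condition reads $4^d\le|G|$. In particular $(\mathbb Z/2)^k\times H$ is not good when $|H|<2^k$, a fact also recorded in \cite{SS}. Sawhney and Stoner \cite{SS} ask which finite abelian groups of even order have an AP-destroying permutation.

Among cyclic groups of even order, Proposition~\ref{prop:necessity} excludes $\mathbb Z/2$ and nothing else, in agreement with Theorem~\ref{thm:cyclic}. This suggests that the counting obstruction is the only one. Against this, the groups $\mathbb Z/3$, $\mathbb Z/5$, $\mathbb Z/7$ show that small groups can fail for reasons that the count does not see, and in a group such as $(\mathbb Z/2)^k\times\mathbb Z/m$ with $m$ just above $2^k$ the injection $G[2]\to 2G$ has almost no slack. Our result is that in even order there are no sporadic exceptions.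

\begin{theorem}\label{thm:main}
Let $G$ be a finite abelian group of even order. Then $G$ has an AP-destroying permutation if and only if $|G[2]|^2\le|G|$, that is, if and only if $|G[2]|\le|2G|$.
\end{theorem}

\begin{corollary}\label{cor:order}
Let $n=2^km$ with $k\ge1$ and $m$ odd. Every abelian group of order $n$ has an AP-destroying permutation if and only if $m\ge\sqrt n$, equivalently $m>2^k$.
\end{corollary}

\begin{proof}
Among abelian groups of order $n$, the largest value of $|G[2]|$ is $2^k$, attained by $(\mathbb Z/2)^k\times\mathbb Z/m$. Now $4^k\le2^km$ if and only if $2^k\le m$, if and only if $n\le m^2$; and $m\neq2^k$ because $m$ is odd.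
\end{proof}

By Proposition~\ref{prop:necessity}, it remains to construct the permutations. Goodness passes from a subgroup and its quotient to the group (Lemma~\ref{lem:ext}), so a group that can be cut into good cyclic pieces is good. The groups that resist this are $(\mathbb Z/2)^k\times\mathbb Z/p$ with $p$ prime, because $\mathbb Z/2$ is not good. Section~\ref{sec:arrays} develops the basic tool for groups $(\mathbb Z/2)^k\times H$ and treats $p\le 4^k$. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to primes $p>4^k$. Sections~\ref{sec:apfree} and~\ref{sec:schemes} give constructions for $p$ just above $4^k$ and for large $p$, and Section~\ref{sec:cover} shows that they cover all primes when $k\ge3$ and six primes when $k=2$. Section~\ref{sec:inverse} treats the other primes for $k=2$ by an algebraic construction.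

\subsection*{Standard facts and conventions}
Besides Theorem~\ref{thm:cyclic} and the structure theorem for finite abelian groups, we use two textbook results.

\emph{K\"onig's edge coloring theorem.} The edges of a bipartite multigraph of maximum degree at most $N$ can be colored with $N$ colors so that any two edges with a common endpoint have different colors. Such a coloring is called \emph{proper}.

\emph{The Hasse--Weil bound.} Let $p$ be an odd prime and $\chi$ the quadratic character of $\mathbb F_p$, with $\chi(0)=0$. If $F\in\mathbb F_p[x]$ is squarefree of degree $d\ge1$, then $|\sum_{x\in\mathbb F_p}\chi(F(x))|\le(d-1)\sqrt p$. For $d=1$ the sum is $0$, and for $d=2$ it is known exactly: $\sum_x\chi(ax^2+bx+c)=-\chi(a)$ if $a(b^2-4ac)\ne0$. We also use that $\chi(-1)=1$ if and only if $p\equiv1\pmod 4$, and $\chi(2)=1$ if and only if $p\equiv\pm1\pmod 8$.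

The symbols $[a,b]$ and $[a,b)$ denote sets of integers. An \emph{interval} is a set of consecutive integers and its \emph{length} is its number of elements.

\section{Arrays and edge colorings}\label{sec:arrays}

Throughout this section $k\ge1$, $V=(\mathbb Z/2)^k$, $N=2^k$, and $H$ is an abelian group of odd order $m$. Since multiplication by $2$ is a bijection of $H$, any $h_1,h_2\in H$ have a unique \emph{midpoint} $h_3$ with $h_1+h_2=2h_3$.

Write a map $\pi$ from $V\times H$ to itself as $\pi(u,h)=(e(u,h),f(u,h))$. We picture $f$ as an array with rows $u\in V$, columns $h\in H$ and entries in $H$, and we call $e(u,h)$ the \emph{color} of the position $(u,h)$. Let $F_h=\{f(u,h):u\in V\}$ be the set of entries of column $h$. Two columns $h_1\ne h_2$ with midpoint $h_3$ are \emph{in conflict in row $u$} if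
\[
f(u,h_1)+f(u,h_2)\in 2F_{h_3}.
\]

\begin{lemma}\label{lem:criterion}
A permutation $\pi=(e,f)$ of $V\times H$ is AP-destroying if and only if
\begin{itemize}
\item[(i)] for each $h$, the map $u\mapsto f(u,h)$ is injective, and
\item[(ii)] $e(u,h_1)\ne e(u,h_2)$ whenever $h_1$ and $h_2$ are in conflict in row $u$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $2V=0$, the two outer terms of a progression have the same $V$-coordinate, and the progressions are the triples $(u,h_1),(v,h_3),(u,h_2)$ with $u,v\in V$ arbitrary and $h_1+h_2=2h_3$. Again since $2V=0$, such a triple is preserved if and only if $e(u,h_1)=e(u,h_2)$ and $f(u,h_1)+f(u,h_2)=2f(v,h_3)$. If $h_1=h_2$, then $h_3=h_1$; the progression is nonconstant exactly when $u\ne v$, and it is preserved exactly when $f(u,h_1)=f(v,h_1)$. So these progressions are destroyed if and only if (i) holds. If $h_1\ne h_2$, the progression is nonconstant, and it is preserved for some $v$ exactly when the colors agree and $h_1,h_2$ are in conflict in row $u$.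
\end{proof}

The group structure of $V$ has disappeared from the criterion: $V$ is a set of $N$ row indices and a set of $N$ colors, and we may index rows and colors by any sets of size $N$. Condition (i) forces $N\le m$, which is Proposition~\ref{prop:necessity} for these groups. The plan is to choose $f$ first, with few conflicts, and then to find the colors.

\begin{example}\label{ex:six}
Let $k=1$ and $H=\mathbb Z/3$. Let column $h$ contain the entries $h+1$ and $h-1$, so that $F_h=h+\{1,-1\}$. If row $u$ has the entries $h_1+s_1$ and $h_2+s_2$ in two columns, these columns are in conflict when $s_1+s_2\in 2\{1,-1\}$, that is, when $s_1+s_2\neq 0$, that is, when $s_1=s_2$. A row that used the same shift in all three columns would need three colors, and we have two. So we let row $0$ use the shifts $1,1,-1$ and row $1$ the shifts $-1,-1,1$: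
\[
\begin{array}{c|ccc}
f&h=0&h=1&h=2\\\hline
u=0&1&2&1\\
u=1&2&0&0
\end{array}
\qquad\qquad
\begin{array}{c|ccc}
e&h=0&h=1&h=2\\\hline
u=0&0&1&1\\
u=1&0&1&0
\end{array}
\]
In each row only the columns $0$ and $1$ are in conflict. The colors have two tasks. They must differ at conflicting positions, and, for $\pi$ to be a bijection, they must differ at the two positions that carry the same entry. These constraints link the six positions in a path, $(0,2),(0,0),(0,1),(1,0),(1,1),(1,2)$, and coloring the path alternately gives the table $e$ above. By Lemma~\ref{lem:criterion}, $(e,f)$ is an AP-destroying permutation of $\mathbb Z/2\times\mathbb Z/3$.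
\end{example}

In the example every position belongs to two groups in which all colors must differ: the positions with the same entry, and the positions of the same row with the same shift. A position is therefore an edge joining two groups, and the coloring is an edge coloring of a bipartite graph. This is the general mechanism.

\begin{definition}\label{def:array}
Let $R$ be a set of $N$ row indices. An \emph{$N$-array over $H$} is a map $f:R\times H\to H$ such that
\begin{itemize}
\item[(A1)] for each $h$, the map $u\mapsto f(u,h)$ is injective;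
\item[(A2)] each $t\in H$ has exactly $N$ preimages under $f$;
\item[(A3)] for each $u\in R$ there is a partition of $H$ into \emph{blocks} of size at most $N$ such that columns in different blocks are not in conflict in row $u$.
\end{itemize}
\end{definition}

Conditions (A1) and (A2) hold for the $H$-coordinate of every AP-destroying permutation of $V\times H$. Only (A3) is a restriction, and it guarantees the colors.

\begin{proposition}\label{prop:array}
If there is an $N$-array over $H$, then $(\mathbb Z/2)^k\times H$ is good.
\end{proposition}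

\begin{proof}
Identify $R$ with $V$. Form a bipartite multigraph whose left vertices are the elements $t\in H$ and whose right vertices are the pairs $(u,B)$ with $B$ a block of row $u$; for each position $(u,h)$, join $f(u,h)$ to $(u,B)$, where $B$ is the block of row $u$ containing $h$. Left vertices have degree $N$ by (A2), and right vertices have degree $|B|\le N$. By K\"onig's theorem there is a proper edge coloring with color set $V$; let $e(u,h)$ be the color of the edge of $(u,h)$. Two positions with the same entry $t$ give two edges at $t$, so their colors differ; hence $\pi=(e,f)$ is injective, so a permutation. Condition (i) of Lemma~\ref{lem:criterion} is (A1). Columns in conflict in row $u$ lie in one block $B$ by (A3), so their edges meet at $(u,B)$ and have different colors, which is (ii).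
\end{proof}

Most of our arrays have the following form, in which (A1) and (A2) are automatic.

\begin{lemma}\label{lem:shiftform}
Let $S\subset H$ with $|S|=N$, let $\varphi$ be a permutation of $H$, and let $s:R\times H\to S$ be such that $u\mapsto s(u,h)$ is a bijection from $R$ onto $S$ for each $h$. Then $f(u,h)=\varphi(h)+s(u,h)$ satisfies (A1) and (A2), and $F_h=\varphi(h)+S$.
\end{lemma}

\begin{proof}
The formula for $F_h$ and (A1) hold because $u\mapsto s(u,h)$ is a bijection onto $S$. The preimages of $t$ correspond to the elements $\sigma\in S$: the column is $h=\varphi^{-1}(t-\sigma)$, and the row is the unique $u$ with $s(u,h)=\sigma$.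
\end{proof}

\subsection*{One set of shifts: the range $N<m\le N^2$}
Take $\varphi$ to be the identity, as in Example~\ref{ex:six}. Two columns in which a row uses the shifts $s,s'$ are in conflict exactly when $s+s'\in2S$, and this always happens for $s=s'$. So a row may use each shift at most $N$ times and needs at least $m/N$ shifts, no two of which have their sum in $2S$.

\begin{lemma}\label{lem:shifts}
Let $S\subset H$ with $|S|=N$ be partitioned into sets $Q_j$ with $|Q_j|\ge m/N$ such that $s+s'\notin2S$ for distinct $s,s'$ in the same $Q_j$. Then there is an $N$-array over $H$.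
\end{lemma}

\begin{proof}
Let $q_j=|Q_j|$ and $Q_j=\{s_{j,i}:i\in\mathbb Z/q_j\}$, and index the rows by the pairs $(j,i)$. Since $q_jN\ge m$, there is a map $\alpha_j:H\to\mathbb Z/q_j$ whose fibers have size at most $N$. Put $f((j,i),h)=h+s_{j,\,i+\alpha_j(h)}$. For fixed $h$ the shifts $s_{j,\,i+\alpha_j(h)}$ run once through $S$, so Lemma~\ref{lem:shiftform} gives (A1), (A2) and $F_h=h+S$. As blocks of row $(j,i)$ take the fibers of $\alpha_j$. In columns $h_1,h_2$ from different blocks the row uses distinct shifts $s,s'\in Q_j$, and a conflict $h_1+s+h_2+s'=2(h_3+s'')$ with $s''\in S$ would give $s+s'=2s''$.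
\end{proof}

\begin{lemma}\label{lem:small}
There is an $N$-array over $H$ in each of the following cases:
\begin{itemize}
\item[(i)] $N<m\le2N$;
\item[(ii)] $H=\mathbb Z/m$, $k\ge2$ and $2N<m\le N^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The $m-1$ nonzero elements of $H$ form pairs $\{s,-s\}$ with $s\neq -s$. Since $N$ is even and $N\le m-1$, we can let $S$ be a union of $N/2$ such pairs, and we take the pairs as the sets $Q_j$. They have size $2\ge m/N$, and $s+(-s)=0\notin2S$ because $0\notin S$ and $m$ is odd. Apply Lemma~\ref{lem:shifts}.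

(ii) We need larger sets $Q$. We build them in $\mathbb Z$ and keep the spread of $S$ small enough to reduce modulo $m$. For $2\le j\le k$ we define a set $S_{j,k}$ of $2^k$ integers, partitioned into parts of size $2^j$, such that
\begin{equation}\label{eq:Qprop}
s+s'\ne2s''\quad\text{for distinct $s,s'$ in one part and $s''\in S_{j,k}$.}
\end{equation}
Let $S_{2,k}=[-2^{k-1},2^{k-1}]\setminus\{0\}$ with parts $\{\pm2i,\pm(2i-1)\}$ for $1\le i\le2^{k-2}$. A sum of two distinct elements of a part is odd or zero, while $2s''$ is even and nonzero. Next let $S_{j+1,k+1}=3S_{j,k}+\{0,1\}$, with parts $3Q+\{0,1\}$ for the parts $Q$ of $S_{j,k}$. Suppose $(3a+\epsilon)+(3b+\epsilon')=2(3c+\epsilon'')$ with $a,b\in Q$, $c\in S_{j,k}$ and $\epsilon,\epsilon',\epsilon''\in\{0,1\}$. Then $3(a+b-2c)=2\epsilon''-\epsilon-\epsilon'$ lies in $[-2,2]$, so both sides vanish. Hence $\epsilon=\epsilon'$, and $a=b$ by \eqref{eq:Qprop} for $S_{j,k}$. This proves \eqref{eq:Qprop} for $S_{j+1,k+1}$. Every $S_{j,k}$ is reached in $j-2$ steps from $S_{2,k-j+2}$.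

Let $\sigma_{j,k}=\max S_{j,k}-\min S_{j,k}$. Then $\sigma_{2,k}=2^k$ and $\sigma_{j+1,k+1}=3\sigma_{j,k}+1$, so $2\sigma+1$ triples at each step and
\[
2\sigma_{j,k}+1=3^{j-2}\,(2^{k-j+3}+1).
\]
If $m>2\sigma_{j,k}$, then $S_{j,k}$ injects into $\mathbb Z/m$, and \eqref{eq:Qprop} holds modulo $m$ because $|s+s'-2s''|\le2\sigma_{j,k}$. Given $m$, choose $j\in[2,k]$ with $2^{k+j-1}<m\le2^{k+j}$. Then $2^j\ge m/N$, and it suffices to show $2\sigma_{j,k}\le2^{k+j-1}$. With $i=j-2$ and $X=2^{k-j+3}\ge8$ we have $2^{k+j-1}=4^iX$, so the claim is $(4^i-3^i)X\ge3^i-1$. For $i=0$ both sides are $0$, and for $i\ge1$ we have $(4^i-3^i)X\ge 3^{i-1}\cdot8>3^i-1$. Apply Lemma~\ref{lem:shifts}.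
\end{proof}

For $k=2$, part (ii) uses $S=\{\pm1,\pm2\}$ with a single part: the sums of distinct elements are $0,\pm1,\pm3$, and $2S=\{\pm2,\pm4\}$. In general the recursion works because each step multiplies the spread by $3$ while it multiplies the admissible $m$ by $4$. Since $|Q_j|\le N$, Lemma~\ref{lem:shifts} cannot reach beyond $m=N^2$.

\section{Reduction to $(\mathbb Z/2)^k\times\mathbb Z/p$}\label{sec:reduction}

\begin{lemma}\label{lem:ext}
If $K\le G$ and both $K$ and $G/K$ are good, then $G$ is good. In particular, a direct sum of good groups is good.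
\end{lemma}

\begin{proof}
Let $\sigma$ and $\tau$ be AP-destroying permutations of $K$ and $G/K$, let $(g_i)_{i\in G/K}$ be coset representatives, and define the permutation $\pi(g_i+\kappa)=g_{\tau(i)}+\sigma(\kappa)$ for $\kappa\in K$. Modulo $K$, the map $\pi$ acts as $\tau$. So if a progression has nonconstant image in $G/K$, the second difference of $\pi$ on it is nonzero modulo $K$. Otherwise a nonconstant progression has the form $(g_i+\kappa_1,g_i+\kappa_2,g_i+\kappa_3)$ with $(\kappa_1,\kappa_2,\kappa_3)$ a nonconstant progression in $K$, and the second difference of $\pi$ equals that of $\sigma$, which is nonzero.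
\end{proof}

To apply the lemma we must deal with the cyclic factors of order $3$, $5$ and $7$. With two or more coordinates, squaring can be built into a bijection by adding the square of one coordinate to another.

\begin{lemma}\label{lem:ps}
For an odd prime $p$ and $s\ge2$, the group $(\mathbb Z/p)^s$ is good.
\end{lemma}

\begin{proof}
For $x=(x_1,\dots,x_s)$ put $z_1=x_1$ and $z_i=x_i+z_{i-1}^2$ for $2\le i\le s$, and let $\pi(x)=(z_1+z_s^2,z_2,\dots,z_s)$. From $\pi(x)$ one recovers $z_1$, because $z_s$ is one of the other coordinates when $s\ge2$, and then $x_i=z_i-z_{i-1}^2$; so $\pi$ is a bijection. Consider a progression with difference $r\ne0$ and let $i$ be minimal with $r_i\ne0$. Then $z_1,\dots,z_{i-1}$ are constant along the progression and $z_i$ runs through a progression with difference $r_i$, so $z_i^2$ has second difference $2r_i^2$. The coordinate $z_{i+1}=x_{i+1}+z_i^2$ if $i<s$, or $x_1+z_s^2$ if $i=s$, therefore has second difference $2r_i^2\ne0$.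
\end{proof}

A single factor $\mathbb Z/p$ can be merged with a cyclic $2$-group into a good cyclic group. One configuration escapes both devices: in $\mathbb Z/2\times(\mathbb Z/p)^2$, merging leaves $\mathbb Z/p$ alone, and not merging leaves $\mathbb Z/2$ alone.

\begin{lemma}\label{lem:2pp}
For an odd prime $p$, the group $\mathbb Z/2\times(\mathbb Z/p)^2$ is good.
\end{lemma}

\begin{proof}
For $h=(x,y)$ let $Y=Y(h)=y+x^2$ and $f_0(h)=(Y,\,x+Y^2)$. If $p\equiv1\pmod4$, let $f_1=f_0+(\nu,0)$ with $\nu$ a quadratic nonresidue. If $p\equiv3\pmod4$, let $f_1(h)=(Y+1,\,x+(Y+1)^2-1)$. Each $f_u$ is a bijection: its value determines $Y$, then $x$, then $y=Y-x^2$. Put $\pi(u,h)=(u,f_u(h))$. A progression has the form $(u,h-\rho),(v,h),(u,h+\rho)$, and the second difference of $\pi$ has $\mathbb Z/2$-coordinate $0$. So we must show that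
\[
E=f_u(h-\rho)+f_u(h+\rho)-2f_v(h)
\]
is nonzero unless $u=v$ and $\rho=0$. Let $\rho=(r,s)$ and $Y_\pm=Y(h\pm\rho)$; then $Y_++Y_-=2Y+2r^2$.

If $u=v$, the first coordinate of $E$ is $2r^2$. If $r=0\ne s$, then $Y_\pm=Y\pm s$ and the second coordinate is $2s^2\ne0$.

If $u\ne v$ and $p\equiv1\pmod4$, the first coordinate is $2(r^2\pm\nu)$, which is nonzero because $\nu$ and $-\nu$ are both nonresidues.

Let $u\ne v$ and $p\equiv3\pmod4$, so $-1$ is a nonresidue. For $u=1$, $v=0$ the first coordinate is $2(r^2+1)\ne0$. For $u=0$, $v=1$ it is $2(r^2-1)$, which vanishes when $r^2=1$; the second coordinate of $f_1$ is designed for this case. Let $r^2=1$ and $D=\frac12(Y_+-Y_-)$. Then $Y_\pm=(Y+1)\pm D$, so $Y_+^2+Y_-^2=2(Y+1)^2+2D^2$, and the second coordinate of $E$ is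
\[
2x+2(Y+1)^2+2D^2-2\bigl(x+(Y+1)^2-1\bigr)=2(D^2+1)\ne0.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:cyclic2}
Let $H$ be abelian of odd order. Then $\mathbb Z/2^a\times H$ is good if $a\ge2$, or if $a=1$ and $|H|\ge3$.
\end{lemma}

\begin{proof}
Write $H=\bigoplus_i\mathbb Z/n_i$ with $1<n_1\mid n_2\mid\cdots$. If $n_i=p\in\{3,5,7\}$, then $n_j=p$ for $j<i$, since $1<n_j\mid p$, and every later $n_j\in\{3,5,7\}$ is divisible by $p$, hence equal to $p$. So the $n_i$ that lie in $\{3,5,7\}$ are $n_1=\dots=n_s=p$ for a single prime $p$ and some $s\ge0$. The factors $\mathbb Z/n_i$ with $i>s$ are good by Theorem~\ref{thm:cyclic}, and so is every cyclic group of even order at least $4$. By Lemma~\ref{lem:ext} it suffices to collect the other factors into good groups. If $s=0$ and $a\ge2$, take $\mathbb Z/2^a$; if $s=0$ and $a=1$, take $\mathbb Z/2\oplus\mathbb Z/n_1\cong\mathbb Z/2n_1$. If $s=1$, take $\mathbb Z/2^a\oplus\mathbb Z/p\cong\mathbb Z/2^ap$. If $s\ge2$ and $a\ge2$, take $\mathbb Z/2^a$ and $(\mathbb Z/p)^s$. If $s=2$ and $a=1$, use Lemma~\ref{lem:2pp}. If $s\ge3$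 and $a=1$, take $\mathbb Z/2p$ and $(\mathbb Z/p)^{s-1}$.
\end{proof}

The case $s=1$ is where even order is indispensable: the factor $\mathbb Z/2^a$ absorbs an exceptional factor $\mathbb Z/p$. Sections~\ref{sec:apfree}--\ref{sec:inverse} prove the following theorem.

\begin{theorem}\label{thm:core}
For $k\ge2$ and every prime $p>4^k$, the group $(\mathbb Z/2)^k\times\mathbb Z/p$ is good.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:core}]
Necessity is Proposition~\ref{prop:necessity}. Call a group \emph{eligible} if it has even order and $|G[2]|^2\le|G|$. We show by induction on $|G|$ that eligible groups are good. Write $G=P\times H$ with $P=\bigoplus_{i=1}^d\mathbb Z/2^{a_i}$, $d\ge1$, all $a_i\geq 1$ and $m=|H|$ odd; eligibility means $4^d\le|G|$.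

If $d=1$, Lemma~\ref{lem:cyclic2} applies; when $a_1=1$, eligibility gives $m\ge2$, so $m\ge3$. Let $d\ge2$, and suppose first that some $a_i\ge2$. The idea is to remove a quotient $\mathbb Z/4$ while lowering the rank by one, which preserves the inequality $4^d\le|G|$.

\emph{Some $a_i=2$.} Then $G=\mathbb Z/4\times G'$, where $G'$ has $2$-rank $d-1\ge1$ and order $|G|/4\ge4^{d-1}$. So $G'$ is eligible, and $G$ is good by induction and Lemma~\ref{lem:ext}.

\emph{Some $a=a_i\ge3$ and some $a_j=1$.} Write $G=\mathbb Z/2^a\oplus\mathbb Z/2\oplus G''$ and map $G$ onto $\mathbb Z/4$ by $(x,y,g)\mapsto x+2y$. The kernel of $(x,y)\mapsto x+2y$ on $\mathbb Z/2^a\oplus\mathbb Z/2$ has order $2^{a+1}/4=2^{a-1}$ and contains $(2,1)$, which has order $2^{a-1}$; so it is cyclic. The kernel $K\cong\mathbb Z/2^{a-1}\oplus G''$ of the map on $G$ has $2$-rank $d-1$ and order $|G|/4$, so it is eligible. Again $G$ is good.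

\emph{All $a_i\ge3$.} Write $G=\mathbb Z/2^{a_1}\times G'$. The first factor is good, and $G'$ has $2$-rank $d-1\ge1$ and order at least $8^{d-1}\ge4^{d-1}$, so it is eligible.

These three cases cover all $G$ with some $a_i\ge2$. There remains $G=(\mathbb Z/2)^k\times H$ with $k\ge2$ and $2^k\le m$, hence $N=2^k<m$. Suppose $m$ is not prime. Then there is a subgroup $0<L<H$; put $k_1=\lfloor\log_2|L|\rfloor\ge1$ and $k_2=\lfloor\log_2|H/L|\rfloor\ge1$. If $k\le k_1+k_2$, let $j=\max(1,k-k_2)$. Then $1\le j\le k_1$ and $1\le k-j\le k_2$, so the subgroup $(\mathbb Z/2)^j\times L$ and the quotient $(\mathbb Z/2)^{k-j}\times H/L$ are eligible, and $G$ is good by induction and Lemma~\ref{lem:ext}. If $k\ge k_1+k_2+1$, then $m=|L|\cdot|H/L|<2^{k_1+k_2+2}\le2N$, and $G$ is good by Lemma~\ref{lem:small}(i) and Proposition~\ref{prop:array}. Finally, let $m=p$ be prime. For $p\le N^2$ use Lemma~\ref{lem:small} and Proposition~\ref{prop:array}, and for $p>N^2$ use Theorem~\ref{thm:core}.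
\end{proof}

\section{Progression-free shifts: moduli just above $N^2$}\label{sec:apfree}

From now on $k\ge2$, $N=2^k$, $m$ is odd, and
\[
C=N^2=4^k,\qquad T=3^k,\qquad \mathcal S_k=\Bigl\{\sum_{i<k}b_i3^i:\ b_i\in\{0,1\}\Bigr\}\subset\Bigl[0,\frac{T-1}2\Bigr].
\]
A subset of $\mathbb Z$ or of $\mathbb Z/m$ is \emph{AP-free} if $d_1+d_2=2d_3$ forces $d_1=d_2=d_3$ for elements $d_i$ of the set. For every $k\geq1$ the set $\mathcal S_k$ has $2^k$ elements and the following properties.
\begin{itemize}
\item[(T1)] $\mathcal S_k$ is AP-free. Indeed, the ternary digits of $s_1+s_2$ and of $2s_3$ are obtained without carries, so $b_i^{(1)}+b_i^{(2)}=2b_i^{(3)}$ for each $i$, and the three digits agree.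
\item[(T2)] Half of the elements of $\mathcal S_k$ are even, because changing the digit $b_0$ changes the parity.
\item[(T3)] $|s_1+s_2-2s_3|\le T-1$ for $s_1,s_2,s_3\in\mathcal S_k$.
\end{itemize}

For $m>N^2$ a row needs more than $N$ different shifts, while a column has room for only $N$. So different columns must use different sets of shifts. We draw all shifts from one AP-free set $\mathcal D$, so that conflicts occur only between equal shifts, and we let $Y_d$ be the set of columns that use the shift $d$. Condition (A2) is no longer automatic and becomes a hypothesis.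

\begin{lemma}\label{lem:Yd}
Let $\mathcal D\subset\mathbb Z/m$ be AP-free, and let $Y_d\subset\mathbb Z/m$ for $d\in\mathcal D$ be sets with $|Y_d|\le N^2$ such that each $h\in\mathbb Z/m$ lies in exactly $N$ of the sets $Y_d$ and each $t\in\mathbb Z/m$ lies in exactly $N$ of the sets $d+Y_d$. Then there is an $N$-array over $\mathbb Z/m$.
\end{lemma}

\begin{proof}
We must distribute the shifts of each column among the rows so that no row uses a shift more than $N$ times; this is a second application of K\"onig's theorem. Consider the bipartite graph with an edge between $h$ and $d$ whenever $h\in Y_d$. Since $d$ has degree at most $N^2$, it can be split into at most $N$ vertices of degree at most $N$. Color the edges of the resulting graph properly with the $N$ row indices. Each $h$ has degree $N$, so it meets each color $u$ exactly once; let $d(u,h)$ be the shift at the other end of that edge. Then $u\mapsto d(u,h)$ is a bijection onto $\{d:h\in Y_d\}$, and for given $u$ and $d$ at most $N$ columns have $d(u,h)=d$, one for each vertex into which $d$ was split. Put $f(u,h)=h+d(u,h)$,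 and let the blocks of row $u$ be the fibers of $d(u,\cdot)$. Then (A1) holds. The preimages of $t$ correspond to the $d$ with $t-d\in Y_d$, which gives (A2). A conflict between columns in different blocks would give $d_1+d_2=2d_3$ in $\mathcal D$ with $d_1\ne d_2$, so (A3) holds.
\end{proof}

Since $\sum_d|Y_d|=Nm$, the hypotheses force $m\le N|\mathcal D|$. With $|\mathcal D|=2N$ this bound is reached.

\begin{lemma}\label{lem:quad}
If $m$ is odd and $3^{k+1}\le m\le2\cdot4^k$, there is an $N$-array over $\mathbb Z/m$.
\end{lemma}

\begin{proof}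
Let $\mathcal D=\mathcal S_{k+1}$. It is AP-free modulo $m$ by (T1) and (T3), since $3^{k+1}-1<m$. Fixing all digits but the lowest two splits $\mathcal D$ into $N/2$ quadruples
\[
(d_1,d_2,d_3,d_4)=(c,\,c+1,\,c+4,\,c+3),\qquad c\in9\,\mathcal S_{k-1},
\]
with $d_1+d_3=d_2+d_4$. Fix $Y\subset\mathbb Z/m$ with $|Y|=(m-1)/2$, and write $Y^c$ for complements in $\mathbb Z/m$. As $m$ is odd, $m\le2N^2-1$, so $|Y|$ and $|Y^c|$ are at most $N^2$. For each quadruple put
\[
Y_{d_1}=Y,\qquad Y_{d_2}=Y^c,\qquad Y_{d_3}=Y+d_2-d_3,\qquad Y_{d_4}=Y_{d_3}^c.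
\]
Each $h$ lies in exactly one of $Y_{d_1},Y_{d_2}$ and in exactly one of $Y_{d_3},Y_{d_4}$. For the translates the pairing is different: $d_3+Y_{d_3}=d_2+Y=(d_2+Y_{d_2})^c$, and, by the relation $d_4+d_2-d_3=d_1$, we have $d_4+Y_{d_4}=(d_1+Y)^c=(d_1+Y_{d_1})^c$. So each $t$ lies in exactly two of the four sets $d_i+Y_{d_i}$. Summing over the $N/2$ quadruples gives $N$ in both counts, and Lemma~\ref{lem:Yd} applies.
\end{proof}

For $k\ge4$ we have $3^{k+1}<4^k$, so this range begins below $C$. For $k=3$ it begins at $81$, and the gap above $C=64$ calls for an AP-free set of smaller spread. Twelve shifts suffice, of which each column uses eight.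

\begin{lemma}\label{lem:triples}
If $k=3$, $m$ is odd and $65\le m\le79$, there is an $8$-array over $\mathbb Z/m$.
\end{lemma}

\begin{proof}
Let $X=\{0,2,3,7,8,10\}$ and $\mathcal D=X\cup(X+19)$. We check that $\mathcal D$ is AP-free in $\mathbb Z$. The pairs of equal parity in $X$ are $\{0,2\}$, $\{0,8\}$, $\{0,10\}$, $\{2,8\}$, $\{2,10\}$, $\{8,10\}$, $\{3,7\}$, with midpoints $1,4,5,5,6,9,5$, none in $X$. So $X$ and $X+19$ are AP-free. Consider an increasing progression $x<x'<z$ with $x,x'\in X$ and $z\in X+19$. Then $19\le z=2x'-x\le20$. But $20\notin X+19$, and $z=19$ requires $x$ odd, so $x\in\{3,7\}$ and $x'\in\{11,13\}$, which is not in $X$. The reflection $d\mapsto29-d$ exchanges $X$ and $X+19$, because $10-X=X$, so it reduces the case of two terms in $X+19$ to the case just treated. Since $|d_1+d_2-2d_3|\le58<m$, the set $\mathcal D$ is AP-free modulo $m$.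

Split $\mathcal D$ into four triples $\{c-a,\,c,\,c+b\}$, each with a multiplicity $r$:
\[
\begin{array}{c|ccc|ccc}
\text{triple}&a&b&r&ra&rb&r(a+b)\\\hline
0,\,8,\,19&8&11&2&16&22&38\\
3,\,10,\,21&7&11&3&21&33&54\\
2,\,7,\,22&5&15&3&15&45&60\\
26,\,27,\,29&1&2&15&15&30&45
\end{array}
\]
Fix a triple. Choose $r$ disjoint runs of $a+b$ consecutive residues, which is possible as $r(a+b)\le60<m$. In each run move the first $a$ elements by $+b$ and the last $b$ elements by $-a$, and fix all residues outside the runs. This is a permutation $\psi$ of $\mathbb Z/m$. Let $O_{c+b}$, $O_{c-a}$, $O_c$ be the sets of residues moved by $b$, $-a$, $0$. They partition $\mathbb Z/m$, and so do the sets $d+O_d=c+\psi(O_d)$. Their sizes are $ra$, $rb$ and $m-r(a+b)$, and each is at least $m-64$, since $m-64\le15$ and $r(a+b)\le60$. So the complements $Y_d=O_d^c$ have size at most $64$. Each $h$ lies in exactly two of the three sets $Y_d$, and each $t$ in exactly two of the three sets $d+Y_d=(d+O_d)^c$. The four triples give $8=N$ in both counts, and Lemma~\ref{lem:Yd} applies.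
\end{proof}

\section{Interval schemes: large moduli}\label{sec:schemes}

For large $m$ we return to the form $f(u,h)=\varphi(h)+s(u,h)$ of Lemma~\ref{lem:shiftform}, with $S=\mathcal S_k$ and with $\varphi$ a permutation that translates intervals. Inside an interval of length at most $N^2$ on which $\varphi$ is a translation, the AP-free set $\mathcal S_k$ confines conflicts to blocks, as in Lemma~\ref{lem:shifts}. Between different intervals, the translation amounts must have a second difference so large that, by (T3), the small shifts cannot cancel it. For a function $g$ and a triple $h_1,h_2,h_3$ that is clear from the context we write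
\[
\Delta g=g(h_1)+g(h_2)-2g(h_3).
\]

\begin{definition}\label{def:scheme}
Let $\delta\ge0$ be an integer. A \emph{scheme with displacement at most $\delta$} on an interval $J$ is a permutation $\varphi$ of $J$ together with a partition of $J$ into intervals of length at most $C$, called \emph{cells}, such that $x(h)=\varphi(h)-h$ is constant on each cell, $|x|\le\delta$, and
\begin{itemize}
\item[(S)] if $h_1+h_2=2h_3$ in $\mathbb Z$ and $h_1,h_2,h_3\in J$ do not all lie in one cell, then $|\Delta x|\ge T$.
\end{itemize}
\end{definition}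

The definition is invariant under translation of $J$, so we say that a \emph{length} $n$ has a scheme. Every length $n\le C$ has the \emph{trivial scheme}: the identity with one cell and displacement $0$.

\subsection*{From schemes to arrays}
Condition (S) concerns progressions in $\mathbb Z$, but progressions in $\mathbb Z/m$ also include the triples with $h_1+h_2=2h_3\pm m$, which wrap around. These are handled by parity. We arrange that within a row all integers $\varphi(h)+s(u,h)$ have the same parity. Since $m$ is odd, a wrapped progression can then cause a conflict only if $\Delta x$ is close to an odd multiple of $m$.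

\begin{lemma}\label{lem:parity}
Let $m$ be odd, $\varphi$ a permutation of $[0,m)$ and $x(h)=\varphi(h)-h$. Let $h_1,h_2,h_3\in[0,m)$ and integers $s_1,s_2,s_3$ satisfy
\begin{gather*}
h_1+h_2\equiv2h_3,\qquad(\varphi(h_1)+s_1)+(\varphi(h_2)+s_2)\equiv2(\varphi(h_3)+s_3)\pmod m,\\
\varphi(h_1)+s_1\equiv\varphi(h_2)+s_2\pmod2.
\end{gather*}
Then there are integers $\eta\in\{-1,0,1\}$ and $\kappa\equiv\eta\pmod2$ such that $h_1+h_2-2h_3=\eta m$ and $\Delta x+(s_1+s_2-2s_3)=\kappa m$.
\end{lemma}

\begin{proof}
The multiple $h_1+h_2-2h_3=\eta m$ of $m$ has absolute value at most $2(m-1)$, so $|\eta|\le1$. The integer $(\varphi(h_1)+s_1)+(\varphi(h_2)+s_2)-2(\varphi(h_3)+s_3)$ equals $\eta m+\Delta x+(s_1+s_2-2s_3)$. It is a multiple of $m$, which defines $\kappa$ and makes it equal to $(\eta+\kappa)m$, and it is even. As $m$ is odd, $\eta+\kappa$ is even.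
\end{proof}

\begin{proposition}\label{prop:scheme}
Let $m>C$ be odd, and let $[0,m)$ have a scheme with displacement at most $\delta$, where $4\delta+T\le2m$, such that
\begin{itemize}
\item[(W)] if $h_1+h_2=2h_3\pm m$, then $\bigl||\Delta x|-m\bigr|\ge T$.
\end{itemize}
Then there is an $N$-array over $\mathbb Z/m$. If $4\delta+T\le m$, then (W) holds automatically.
\end{proposition}

\begin{proof}
The last claim follows from $|\Delta x|\le4\delta$. The set $\mathcal S_k$ injects into $\mathbb Z/m$ since $T<C<m$. By (T2), its even part $S^0$ and its odd part $S^1$ have $N/2$ elements each; index both by $\mathbb Z/(N/2)$. The rows are the pairs $u=(r,i)\in\mathbb Z/2\times\mathbb Z/(N/2)$. For a cell $J$, the image $\varphi(J)$ is an interval of length at most $C$, and $C$ is even; so for each parity $\rho$ at most $C/2=N\cdot N/2$ elements $h\in J$ have $\varphi(h)\equiv\rho\pmod 2$. On each such set choose a map $\alpha$ to $\mathbb Z/(N/2)$ with fibers of size at most $N$. Let $s(u,h)$ be the element of $S^{\varphi(h)+r}$ with index $i+\alpha(h)$, the superscript read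 modulo $2$, and put $f(u,h)=\varphi(h)+s(u,h)\bmod m$. For fixed $h$ the map $u\mapsto s(u,h)$ is a bijection onto $\mathcal S_k$, so Lemma~\ref{lem:shiftform} gives (A1), (A2) and $F_h=\varphi(h)+\mathcal S_k$. By construction $\varphi(h)+s(u,h)\equiv r\pmod2$ for all $h$. In every row, let two columns be in the same block if they have the same cell, the same parity of $\varphi$ and the same value of $\alpha$; blocks have size at most $N$.

Suppose $h_1,h_2$ are in conflict in row $u=(r,i)$. Let $h_3\in[0,m)$ be their midpoint modulo $m$, let $s_j=s(u,h_j)$ for $j=1,2$, and let $s_3\in\mathcal S_k$ be the shift that realizes the conflict. Lemma~\ref{lem:parity} applies, and (T3) gives $|\Delta x-\kappa m|\le T-1$. Hence $|\kappa|m\le4\delta+T-1<2m$ and $|\kappa|\le1$. If $\eta=\pm1$, then $|\kappa|=1$ and $\bigl||\Delta x|-m\bigr|\le T-1$, contrary to (W). So $\eta=0$, then $\kappa=0$ and $|\Delta x|\le T-1$. By (S), all $h_j$ lie in one cell. Then $\Delta x=0$, so $s_1+s_2=2s_3$ and $s_1=s_2$ by (T1). Equal parities of $s_1,s_2$ give $\varphi(h_1)\equiv\varphi(h_2)\pmod2$,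 and equal indices give $\alpha(h_1)=\alpha(h_2)$. So $h_1,h_2$ are in the same block, and (A3) holds.
\end{proof}

The parity condition costs nothing: halving the set of available shifts is matched by halving the cell.

\subsection*{Building schemes by exchanging intervals}
Schemes are built from smaller schemes. Cut $[0,n)$ into intervals, called \emph{pieces}, each carrying a scheme $\varphi_J$ with displacement at most $\delta$, and choose integers $\Theta_J$ such that the translates $J+\Theta_J$ again partition $[0,n)$. Put $\Theta(h)=\Theta_J$ and $\varphi(h)=\varphi_J(h)+\Theta_J$ for $h\in J$. We call the permutation $\varphi$, with the cells of the pieces as its cells, the \emph{composite}. Empty pieces are allowed and ignored.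

\begin{lemma}\label{lem:compose}
Suppose $|\Delta\Theta|\ge4\delta+T$ whenever $h_1+h_2=2h_3$ and the $h_j$ do not all lie in one piece. Then the composite is a scheme with displacement at most $\delta+\max|\Theta|$.
\end{lemma}

\begin{proof}
If the $h_j$ lie in one piece, then $\Delta\Theta=0$ and (S) is condition (S) for that piece. Otherwise $|\Delta x-\Delta\Theta|\le4\delta$, so $|\Delta x|\ge T$.
\end{proof}

The translation amounts $\Theta_J$ will repeat, and they will contain progressions. What saves (S) is the position of the pieces, through the following remark.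

\begin{lemma}\label{lem:mid}
Let $Z,M,Z'$ be consecutive intervals, in this order, with $|Z|,|Z'|\le|M|$. If $h_1\in Z$, $h_2\in Z'$ and $h_1+h_2=2h_3$, then $h_3\in M$. Consequently, if $h_1+h_2=2h_3$ and all $h_j$ lie in $Z\cup Z'$, then all lie in $Z$ or all lie in $Z'$.
\end{lemma}

\begin{proof}
Translate so that $Z=[0,z)$. Then $2h_3=h_1+h_2\ge z+|M|\ge2z$, so $h_3\notin Z$. The reflection $h\mapsto-h$ exchanges the roles of $Z$ and $Z'$, so $h_3\notin Z'$. Since $h_1<h_3<h_2$, we get $h_3\in M$. For the consequence, $h_1$ and $h_2$ must lie in the same interval, and then $h_3$ lies between them.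
\end{proof}

Exchanging two adjacent pieces of length $a$ creates displacement $a$ on a length $2a$. Proposition~\ref{prop:scheme} asks for a length of at least $4\delta+T$, so we perform two exchanges side by side and add fixed pieces. Three exchanges side by side would fail: $h$, $h+2a$, $h+4a$ would lie in three different pieces with the same translation.

\begin{lemma}[four-piece exchange]\label{lem:S1}
Let $Z_0,A_1,A_2,A_3,A_4,Z_1$ be consecutive pieces with $|A_i|=a$ and $|Z_i|=z_i\ge0$, each with a scheme of displacement at most $\delta$. Assume $a\ge4\delta+T$, and $z_0,z_1\le4a$ if both are nonzero. Exchanging $A_1\leftrightarrow A_2$ and $A_3\leftrightarrow A_4$ gives a scheme of length $4a+z_0+z_1$ with displacement at most $a+\delta$.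
\end{lemma}

\begin{proof}
Here $\Theta=a\theta$ with $\theta=0,1,-1,1,-1,0$ on the six pieces. By Lemma~\ref{lem:compose} it suffices to show that $h_1+h_2=2h_3$ and $\Delta\theta=0$ force all $h_j$ into one piece. Write $\theta_j=\theta(h_j)$ and $A=A_1\cup\dots\cup A_4$. If $\theta_3=\pm1$, then $\theta_1=\theta_2=\theta_3$, so all $h_j$ lie in $A_1\cup A_3$ or all in $A_2\cup A_4$, and Lemma~\ref{lem:mid} applies. Let $\theta_3=0$. If $\{\theta_1,\theta_2\}=\{1,-1\}$, then $h_1,h_2$ lie in the interval $A$, hence so does $h_3$, contrary to $\theta_3=0$. So $\theta_1=\theta_2=0$, all $h_j$ lie in $Z_0\cup Z_1$, and either one of these pieces is empty or Lemma~\ref{lem:mid} applies with $M=A$.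
\end{proof}

The output of this lemma can be fed back into it: with $z_1=0$ the new length is $4a+z_0$, about four times the new displacement plus a remainder, which is the shape required of $a$. We use the following \emph{filling remark} here and in Section~\ref{sec:cover}: if $I$ and $J$ are intervals and $J$ has at least $q$ elements, then $\{qi+j:i\in I,\ j\in J\}$ is the whole interval from $q\min I+\min J$ to $q\max I+\max J$.

\begin{lemma}[iteration]\label{lem:iter}
Let $\delta_0\ge0$ and $T\le\lambda\le\mu-4$ be integers, and suppose that every length $4\delta_0+\zeta$ with $\zeta\in[\lambda,\mu]$ has a scheme with displacement at most $\delta_0$. For $j\ge0$ let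
\[
I_j=\Bigl[5^j\delta_0+\lambda\,\frac{5^j-1}4,\ \ 5^j\delta_0+\mu\,\frac{5^j-1}4\Bigr].
\]
\begin{itemize}
\item[(a)] For $\delta\in I_j$ and $\zeta\in[\lambda,\mu]$, the length $4\delta+\zeta$ has a scheme with displacement at most $\delta$.
\item[(b)] For every odd $m>C$ in $[5^j(4\delta_0+\lambda),\,5^j(4\delta_0+\mu)]$ there is an $N$-array over $\mathbb Z/m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $I_0=\{\delta_0\}$, and $I_{j+1}=\{5\delta+\zeta:\delta\in I_j,\ \zeta\in[\lambda,\mu]\}$ by the filling remark. Assume (a) for $j$, and let $\delta'=5\delta+\zeta\in I_{j+1}$ and $\zeta'\in[\lambda,\mu]$. Apply Lemma~\ref{lem:S1} with $a=4\delta+\zeta\ge4\delta+T$, $z_0=4\delta+\zeta'$, $z_1=0$. The length is $20\delta+4\zeta+\zeta'=4\delta'+\zeta'$ and the displacement is at most $a+\delta=\delta'$.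

(b) By the filling remark the numbers $m=4\delta+\zeta$ with $\delta\in I_j$, $\zeta\in[\lambda,\mu]$ fill the stated interval, and $4\delta+T\le m$. Apply Proposition~\ref{prop:scheme}.
\end{proof}

Starting from trivial schemes, the iteration produces the ranges $[5^jT,5^jC]$. They overlap only when $C/T=(4/3)^k$ is about $5$ or more, so for small $k$ more patterns are needed. The next one uses two exchange lengths.

\begin{lemma}[two-scale exchange]\label{lem:S2}
Let $a,b,z,z'$ be integers in $[0,C]$ with $a\ge T$, $b-a\ge T$, $3a-b\ge T$ and $z,z'\le4b$. Take consecutive pieces $A_1,\dots,A_4$ of length $a$, $Z$ of length $z$, $B_1,\dots,B_4$ of length $b$, and $Z'$ of length $z'$, each with the trivial scheme. Exchanging $A_1\leftrightarrow A_2$, $A_3\leftrightarrow A_4$, $B_1\leftrightarrow B_2$, $B_3\leftrightarrow B_4$ gives a scheme of length $4a+4b+z+z'$ with displacement at most $b$.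
\end{lemma}

\begin{proof}
Let $A=\bigcup A_i$ and $B=\bigcup B_i$, so $\Theta=\pm a$ on $A$, $\Theta=\pm b$ on $B$, and $\Theta=0$ on $Z\cup Z'$. Let $h_1+h_2=2h_3$ with $h_1\le h_3\le h_2$, not all in one piece. The regions containing $h_1,h_3,h_2$ form a weakly increasing word in the order $A,Z,B,Z'$. There are $20$ such words. The words $ZZZ$ and $Z'Z'Z'$ are excluded by assumption, and $ZZZ'$ and $ZZ'Z'$ are excluded by Lemma~\ref{lem:mid} with $M=B$. For $AAA$, $\Delta\Theta$ is an even multiple of $a$; if it were $0$, the three translations would agree, and Lemma~\ref{lem:mid} would put all $h_j$ in one piece. The same argument applies to $BBB$ with $b$ in place of $a$. The sixteen words that can occur give: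
\[
\begin{array}{l|l|l}
\text{regions of }h_1,h_3,h_2&\Delta\Theta&|\Delta\Theta|\ge\\\hline
AAA&\text{nonzero even multiple of }a&2a\\
BBB&\text{nonzero even multiple of }b&2b\\
AAZ,\ AAZ',\ AZZ,\ AZZ',\ AZ'Z'&\text{odd multiple of }a&a\\
ZZB,\ ZBB,\ BBZ',\ BZ'Z'&\text{odd multiple of }b&b\\
ZBZ'&\pm2b&2b\\
AAB&\pm a\pm b,\ \pm3a\pm b&\min(b-a,\,3a-b)\\
AZB&\pm a\pm b&b-a\\
ABB&\pm a\pm b,\ \pm a\pm3b&b-a\\
ABZ'&\pm a\pm2b&2b-a
\end{array}
\]
All bounds are at least $T$, and Lemma~\ref{lem:compose} applies with $\delta=0$.
\end{proof}

The third pattern performs the four-piece exchange at two levels at once, on sixteen pieces. Its displacement is $5a$ on a length of about $16a$, so $4\delta+T\le m$ can fail, and condition (W) has to be verified. This is where the full strength of Proposition~\ref{prop:scheme} is used.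

\begin{lemma}[sixteen-piece exchange]\label{lem:S3}
Let $a,z_0,z_1,\delta\geq0$ be integers such that the lengths $a,z_0,z_1$ have schemes with displacement at most $\delta$. Assume that $a\ge4\delta+T$, that $z_0,z_1\le16a$ if both are nonzero, and that $z=z_0+z_1$ is at distance at least $4\delta+T$ from every integer multiple of $2a$. If $m=16a+z$ is odd and $m>C$, there is an $N$-array over $\mathbb Z/m$.
\end{lemma}

\begin{proof}
Cut $[0,m)$ into consecutive pieces $Z_0,A_0,\dots,A_{15},Z_1$ with $|A_q|=a$ and $|Z_i|=z_i$. For $q=4q_1+q_0$ with $0\le q_0,q_1\le3$ let $\sigma_i=(-1)^{q_i}$, and put $\Theta=a\theta$ with $\theta=4\sigma_1+\sigma_0$ on $A_q$ and $\theta=0$ on $Z_0\cup Z_1$. On $A_0,\dots,A_7$ the values of $\theta$ are $5,3,5,3,-3,-5,-3,-5$, and they repeat on $A_8,\dots,A_{15}$. The piece with digits $(q_1,q_0)$ moves to the place with digits $(q_1+\sigma_1,q_0+\sigma_0)$, and $q\mapsto q+(-1)^q$ permutes $\{0,1,2,3\}$. So the translated pieces partition $[0,m)$.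

\emph{Condition (S).} Let $h_1+h_2=2h_3$ and $\theta_1+\theta_2=2\theta_3$, where $\theta_j=\theta(h_j)$; we show that all $h_j$ lie in one piece. Let $\theta_3=0$. If $h_3\in Z_0$, the smaller of $h_1,h_2$ lies in $Z_0$, and if $h_3\in Z_1$, the larger lies in $Z_1$. So one of $\theta_1,\theta_2$ is $0$, hence both are, and all $h_j$ lie in $Z_0\cup Z_1$; either one of these pieces is empty or Lemma~\ref{lem:mid} applies with $M=\bigcup A_q$. Let $\theta_3\ne0$. Then $\theta_1,\theta_2$ are not both $0$, and if exactly one were $0$, the other, which is odd, would equal $2\theta_3$. So all $h_j$ lie in $\bigcup A_q$, and, regarding $\sigma_1,\sigma_0$ as functions of $h$, we have $4\Delta\sigma_1+\Delta\sigma_0=0$. Each $\Delta\sigma_i$ lies in $\{0,\pm2,\pm4\}$, so the first term is divisible by $8$ and the second has absolute value at most $4$. Both vanish, so $\sigma_1$ takes one value at $h_1,h_2,h_3$, and so does $\sigma_0$. Lemma~\ref{lem:mid}, applied to the intervals of length $4a$ on which $q_1$ is constant, shows that the $h_j$ have the same $q_1$; applied to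 the pieces, it shows that they have the same $q_0$. Thus $|\Delta\Theta|\ge a\ge4\delta+T$ unless all $h_j$ lie in one piece. By Lemma~\ref{lem:compose} we obtain a scheme with displacement at most $5a+\delta$, and $4(5a+\delta)+T\le21a\le2m$.

\emph{Condition (W).} Let $h_1,h_2,h_3\in[0,m)$ and $n=|\Delta\theta|$, so $|\Delta\Theta|=na$. If all $\theta_j$ are odd, then $n$ is even and $|na-m|=|(n-16)a-z|\ge4\delta+T$ by the hypothesis on $z$. If some $\theta_j$ is $0$, then $n\le15$ because $|\theta|\le5$, so $m-na\ge a+z\ge4\delta+T$. Since $|\Delta x-\Delta\Theta|\le4\delta$, we get $\bigl||\Delta x|-m\bigr|\ge T$. Proposition~\ref{prop:scheme} applies.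
\end{proof}

\subsection*{A shorter four-piece exchange}
With trivial schemes on the pieces, Lemma~\ref{lem:S1} and Proposition~\ref{prop:scheme} need $a\ge T$ and $m\ge4a+T\ge5T$. A few primes below $5T$ remain for $k=2,3$. The bound $a\ge T$ is needed only when $\Delta\theta$ is odd, which happens when exactly one of $h_1,h_2$ lies in a fixed piece. If in that case $s_1$ and $s_2$ are forced into opposite halves of $\mathcal S_k$, according to the top digit, then (T3) improves from $T$ to $2T/3$. The price is that pieces must have length at most $C/2$.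

\begin{lemma}\label{lem:half}
Let $m=4a+z_0+z_1$ be odd, with $2\cdot3^{k-1}\le a\le C/2$, $0\le z_i\le\min(C/2,4a)$ and $z_0+z_1\ge T$. Then there is an $N$-array over $\mathbb Z/m$.
\end{lemma}

\begin{proof}
Cut $[0,m)$ into pieces $Z_0,A_1,\dots,A_4,Z_1$ as in Lemma~\ref{lem:S1}, and let $\varphi(h)=h+x(h)$ with $x=a\theta$, $\theta=0,1,-1,1,-1,0$. Let $A=\bigcup A_i$ and $Z=Z_0\cup Z_1$, and let $g=0$ on $A$ and $g=1$ on $Z$. Let $P_0=\mathcal S_{k-1}$ and $P_1=3^{k-1}+\mathcal S_{k-1}$, so that $\mathcal S_k$ is the disjoint union of $P_0$ and $P_1$. Since $k-1\ge1$, (T2) shows that each $P_j$ has $N/4$ even and $N/4$ odd elements; index each of these four sets by $\mathbb Z/(N/4)$. The rows are the triples $u=(j,r,i)\in\mathbb Z/2\times\mathbb Z/2\times\mathbb Z/(N/4)$. A piece has length at most $C/2$, which is even, so at most $C/4=N\cdot N/4$ of its elements have $\varphi(h)$ of a given parity; on each such set choose $\alpha$ with values in $\mathbb Z/(N/4)$ and fibers of size at most $N$. Let $s(u,h)$ be the element of $P_{j+g(h)}$ with parity $\varphi(h)+r$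 and index $i+\alpha(h)$, and put $f(u,h)=\varphi(h)+s(u,h)\bmod m$. For fixed $h$, $u\mapsto s(u,h)$ is a bijection onto $\mathcal S_k$, which injects into $\mathbb Z/m$ as $m>T$. Lemma~\ref{lem:shiftform} gives (A1) and (A2). Two columns are in the same block if they have the same piece, the same parity of $\varphi$ and the same value of $\alpha$.

Let $h_1,h_2$ be in conflict in row $u$, with $h_3\in[0,m)$ their midpoint modulo $m$, $s_1=s(u,h_1)$, $s_2=s(u,h_2)$ and $s_3\in\mathcal S_k$. In Lemma~\ref{lem:parity}, $|\kappa|m\le4a+T-1<m$, so $\kappa=0$ and therefore $\eta=0$. Thus $h_1+h_2=2h_3$ and $\Delta x=2s_3-s_1-s_2$; in particular $|\Delta x|\le T-1<4\cdot3^{k-1}\le2a$. Suppose the $h_j$ do not all lie in one piece.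
\begin{itemize}
\item If $h_1,h_2\in A$, then $h_3\in A$ and $\Delta\theta$ is even. It is nonzero, since otherwise the three values of $\theta$ agree and Lemma~\ref{lem:mid} puts all $h_j$ in one piece. So $|\Delta x|\ge2a$, a contradiction.
\item If $h_1,h_2\in Z$, they lie in different $Z_i$, so $h_3\in A$ by Lemma~\ref{lem:mid} and $|\Delta x|=2a$, a contradiction.
\item If one of $h_1,h_2$ lies in $A$ and the other in $Z$, then $\Delta\theta$ is odd and $|\Delta x|\ge a\ge2\cdot3^{k-1}$. But one of $s_1,s_2$ lies in $P_0$ and the other in $P_1$, so $s_1+s_2\in[3^{k-1},\,2\cdot3^{k-1}-1]$, while $2s_3\in[0,3^k-1]$. Hence $|2s_3-s_1-s_2|\le2\cdot3^{k-1}-1$, a contradiction.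
\end{itemize}
So all $h_j$ lie in one piece, $\Delta x=0$, and $s_1=s_2$ by (T1). Comparing parities and indices shows that $h_1,h_2$ are in the same block.
\end{proof}

\section{Covering the primes}\label{sec:cover}

\begin{proposition}\label{prop:large}
Let $k\ge3$ and let $p$ be a prime with $p\ge5T$ and $p>C$. Then there is an $N$-array over $\mathbb Z/p$.
\end{proposition}

\begin{proof}
For $k\ge3$ we have $C\ge2T$ and $C-T\ge37$: both hold for $C=64$, $T=27$, and both $C/T$ and $C-T$ increase with $k$. Apply Lemma~\ref{lem:iter} to the trivial schemes, with $\delta_0=0$ and $[\lambda,\mu]=[T,C]$. Thus $I_j=[T(5^j-1)/4,\,C(5^j-1)/4]$, and for $\delta\in I_j$ every length $4\delta+\zeta$ with $\zeta\in[T,C]$ has a scheme with displacement at most $\delta$. For each $j\ge0$ we obtain arrays over $\mathbb Z/m$ for all odd $m>C$ in the following ranges.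

\emph{Range (A): $[5^{j+1}T,\,5^{j+1}C]$.} This is Lemma~\ref{lem:iter}(b).

\emph{Range (B): $[5^{j+1}C,\,6\cdot5^jC]$.} Apply Lemma~\ref{lem:S1} with $\delta\in I_j$, $a=4\delta+C$ and $z_i=4\delta+\zeta_i\le4a$, where $\zeta_0,\zeta_1\in[T,C]$. The displacement is at most $5\delta+C$, the length is $m=24\delta+4C+\zeta_0+\zeta_1$, and $m-4(5\delta+C)=4\delta+\zeta_0+\zeta_1\ge T$, so Proposition~\ref{prop:scheme} applies. The sum $\zeta_0+\zeta_1$ runs through $[2T,2C]$, which has more than $24$ elements. By the filling remark, $m$ runs through the interval from $6\cdot5^jT-4T+4C$ to $6\cdot5^jC$. The left end is at most $5^{j+1}C$, because $5^j(5C-6T)\ge5C-6T\ge4(C-T)$, the last step being $C\ge2T$.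

\emph{Range (C): $[17\cdot5^jT+128,\,17\cdot5^jC]$.} Apply Lemma~\ref{lem:S3} with $\delta\in I_j$, $a=4\delta+\zeta$, $z_0=4\delta+\zeta_0$, $z_1=0$, where $\zeta\in[T+8,C]$ and $\zeta_0\in[T,\min(C,2\zeta-T)]$. Then $z_0\ge4\delta+T$ and $2a-z_0=4\delta+2\zeta-\zeta_0\ge4\delta+T$, so $z_0$ lies between $0$ and $2a$ at the required distance from both. Here $m=68\delta+16\zeta+\zeta_0$. For each $\zeta$ the range of $\zeta_0$ contains $[T,T+16]$, and for $\zeta=C$ it is $[T,C]$. So $16\zeta+\zeta_0$ runs through $[17T+128,17C]$, which has more than $17\cdot37-128>68$ elements. The filling remark gives the stated range.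

\emph{The case $k\ge4$.} Ranges (A) and (B) together cover $[5^{j+1}T,\,6\cdot5^jC]$. We have $6C-17T\ge159$: for $k=4$ this is $1536-1377=159$, and $6\cdot4^{k+1}-17\cdot3^{k+1}\ge4(6\cdot4^k-17\cdot3^k)$. Hence $6\cdot5^jC\ge17\cdot5^jT+128$, and range (C) joins on. It ends at $17\cdot5^jC\ge34\cdot5^jT>5^{j+2}T$, beyond the start of the next range (A). So every odd $m\ge5T$ with $m>C$ is covered.

\emph{The case $k=3$.} Now $T=27$, $C=64$. Ranges (A) and (B) cover $[135\cdot5^j,\,384\cdot5^j]$, and range (C) is $[459\cdot5^j+128,\,1088\cdot5^j]$, which ends beyond $675\cdot5^j=135\cdot5^{j+1}$. The gap before (C) is filled by the two-scale exchange.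

\emph{Range (D): $[324\cdot5^j,\,532\cdot5^j]$ for $k=3$.} The pairs $(a,b)=(27,54)$ and $(37,64)$ satisfy the hypotheses of Lemma~\ref{lem:S2}: $b-a=27$ in both cases, $3a-b=27$ and $47$, and any $z,z'\in[0,64]$ are at most $4b$. So every length $4b+\zeta$ with $\zeta\in[4a,4a+128]$ has a scheme with displacement at most $b$. Lemma~\ref{lem:iter}(b) with $\delta_0=b$ and $[\lambda,\mu]=[4a,4a+128]$ covers $[5^j(4a+4b),\,5^j(4a+4b+128)]$, that is, $[324\cdot5^j,\,452\cdot5^j]$ and $[404\cdot5^j,\,532\cdot5^j]$.

For $j\ge1$ we have $532\cdot5^j-459\cdot5^j\ge365>128$, so (D) reaches (C). For $j=0$, (D) ends at $532$ and (C) starts at $587$. The primes in $[533,586]$ are listed below, each written as $p=16a+z$. We apply Lemma~\ref{lem:S3} with $\delta=0$ and trivial schemes.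
\[
\begin{array}{c|ccccccc}
p&541&547&557&563&569&571&577\\\hline
a&32&32&33&33&30&34&34\\
z&29&35&29&35&89&27&33
\end{array}
\]
In all cases $27\le a\le64$. For $p\ne569$ we have $27\le z\le2a-27$, and we take $z_0=z$, $z_1=0$. For $p=569$ the nearest multiples of $2a=60$ are $60$ and $120$, at distances $29$ and $31$, and we take $z_0=45$, $z_1=44$.
\end{proof}

\begin{proposition}\label{prop:cover}
The group $(\mathbb Z/2)^k\times\mathbb Z/p$ is good if $k\ge3$ and $p>4^k$ is prime, and if $k=2$ and $p\in\{29,31,37,41,43,47\}$.
\end{proposition}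

\begin{proof}
By Proposition~\ref{prop:array} it suffices to find an $N$-array. Let $k\ge4$. For $4^k<p\le2\cdot4^k$ use Lemma~\ref{lem:quad}, since $3^{k+1}<4^k$. For $p>2\cdot4^k$ use Proposition~\ref{prop:large}, since $2\cdot4^k>5\cdot3^k$. (For $k=4$ these inequalities read $243<256$ and $512>405$, and they persist as $k$ grows.)

Let $k=3$. The primes $67,71,73,79$ are covered by Lemma~\ref{lem:triples}, the primes in $[81,128]$ by Lemma~\ref{lem:quad}, and the primes $p\ge135$ by Proposition~\ref{prop:large}. The only prime in $[129,134]$ is $131=4\cdot26+14+13$, and Lemma~\ref{lem:half} applies: $18\le26\le32$, $14,13\le32$ and $14+13=27=T$.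

Let $k=2$, so $C=16$ and $T=9$. Lemma~\ref{lem:quad} covers $[27,32]$, hence $29$ and $31$. Lemma~\ref{lem:half} requires $6\le a\le8$, $z_i\le8$ and $z_0+z_1\ge9$, and it applies to $37=4\cdot7+5+4$, $41=4\cdot8+5+4$, $43=4\cdot8+6+5$ and $47=4\cdot8+8+7$.
\end{proof}

\section{Rank two: the inverse map}\label{sec:inverse}

It remains to treat $k=2$ with $p\in\{17,19,23\}$ or $p\ge53$. Here $C=16<18=2T$, so the covering argument of Proposition~\ref{prop:large} is not available, and we use the field structure of $\mathbb F_p=\mathbb Z/p$.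

Index the four rows by a set $S\subset\mathbb F_p^*$ with $|S|=4$ and try $f(u,h)=u/h$. If row $u$ has entries $\tau_1=u/h_1$ and $\tau_2=u/h_2$, then a conflict with the entry $s/h_3$ of the middle column is the equation $(\tau_1+\tau_2)^2=4(s/u)\tau_1\tau_2$, as computed below. This equation is homogeneous, so it depends only on the ratio $\tau_2/\tau_1$. Conflicts are therefore governed by one graph on the set of entries, and one coloring of that graph serves all rows. The conflicts no longer fall into small blocks, so we verify Lemma~\ref{lem:criterion} directly. The difficulty is the column $h=0$: the choice $f(u,0)=0$ for all $u$ would violate condition (i) of that lemma. We repair it by exchanging, in row $u$, the entry $0$ with an entry $t_u$ that depends on the row.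

Let $S/u=\{s/u:s\in S\}$ and $S/S=\bigcup_{u\in S}S/u$. For $w\in(S/S)\setminus\{1\}$ consider the polynomial $y^2+(2-4w)y+1$. One quarter of its discriminant is $(1-2w)^2-1=4w(w-1)\ne0$. So it has two roots $y,y^{-1}$ in $\mathbb F_p$ if $\chi(w(w-1))=1$, in which case we call $w$ \emph{bad}, and none otherwise. The roots are different from $\pm1$, since $y=1$ gives $w=1$ and $y=-1$ gives $w=0$. Let $Y$ be the set of all these roots and $\Gamma$ the graph on $\mathbb F_p^*$ that joins $t$ to $yt$ for $y\in Y$. For $u\in S$ let
\[
M_u=\{4w-1:\ w\in S/u,\ 4w\ne1\}\subset\mathbb F_p^*.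
\]

\begin{proposition}\label{prop:inverse}
Suppose there are distinct elements $t_u\in\mathbb F_p^*$ for $u\in S$, such that the elements $h_u=u/t_u$ are distinct, and a map $\varepsilon:\mathbb F_p\to\mathbb Z/4$ that gives different values to adjacent vertices of $\Gamma$, such that for all $u\in S$:
\begin{itemize}
\item[(C1)] $\varepsilon(t_u)\ne\varepsilon(t)$ for all $t\ne t_u$ in $\{-t_u\}\cup\{t_u/\mu:\mu\in M_u\}$;
\item[(C2)] $\varepsilon(0)\ne\varepsilon(t)$ for all $t\ne t_u$ in $\{-t_u\}\cup\{\mu t_u:\mu\in M_u\}$;
\item[(C3)] if $\frac14\in S/u$, then $\varepsilon(0)\ne\varepsilon(t_u)$.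
\end{itemize}
Then $(\mathbb Z/2)^2\times\mathbb Z/p$ is good.
\end{proposition}

\begin{proof}
Let $f(u,h)=u/h$ for $h\notin\{0,h_u\}$, $f(u,h_u)=0$ and $f(u,0)=t_u$. Since $u/h_u=t_u$, each row $h\mapsto f(u,h)$ is a bijection of $\mathbb F_p$. Fix a bijection $\iota:S\to\mathbb Z/4$ and put $e(u,h)=\iota(u)+\varepsilon(f(u,h))$. Identify $S$ and $\mathbb Z/4$, as sets, with $(\mathbb Z/2)^2$. The map $\pi=(e,f)$ is a bijection, because the values $e$ and $f$ determine $\iota(u)=e-\varepsilon(f)$, and then $u$ and $f$ determine $h$. The columns are $F_0=\{t_v:v\in S\}$, $F_{h_v}=((S\setminus\{v\})/h_v)\cup\{0\}$ for $v\in S$, and $F_h=S/h$ for all other $h$. Each has four elements, because the $t_v$ are distinct and the $h_v$ are distinct; this is condition (i) of Lemma~\ref{lem:criterion}.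

For condition (ii), let $h_1\ne h_2$ have midpoint $h_3$, let $\tau_i=f(u,h_i)$ for $i=1,2$, and suppose $\tau_1+\tau_2=2\tau_3$ with $\tau_3\in F_{h_3}$. We must show $\varepsilon(\tau_1)\ne\varepsilon(\tau_2)$. Note that $\tau_1\ne\tau_2$. If $h_3\ne0$ and $\tau_3\ne0$, then $\tau_3=s/h_3=2s/(h_1+h_2)$ for some $s\in S$, and we put $w=s/u$. Call $h$ \emph{regular} if $h\notin\{0,h_u\}$. The roles of $h_1$ and $h_2$ are symmetric, so there are four cases.

\emph{Both $h_1,h_2$ are regular.} If $h_3=0$, then $h_2=-h_1$, so $\tau_3=0$, but $0\notin F_0$. So $h_3\ne0$, and $2\tau_3=\tau_1+\tau_2=u(h_1+h_2)/(h_1h_2)\ne0$. From $h_1+h_2=u(\tau_1+\tau_2)/(\tau_1\tau_2)$ we get $\tau_3=2w\tau_1\tau_2/(\tau_1+\tau_2)$, hence $(\tau_1+\tau_2)^2=4w\tau_1\tau_2$. The ratio $y=\tau_2/\tau_1\ne1$ satisfies $y^2+(2-4w)y+1=0$. For $w=1$ this would read $(y-1)^2=0$, so $w\ne1$, $y\in Y$, and $\tau_1,\tau_2$ are adjacent in $\Gamma$.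

\emph{$h_1=0$ and $h_2$ is regular.} Then $\tau_1=t_u$, $\tau_2=u/h_2\ne t_u$ and $h_3=h_2/2\ne0$. If $\tau_3=0$, then $\tau_2=-t_u$. Otherwise $\tau_3=2s/h_2=2w\tau_2$, so $t_u=(4w-1)\tau_2$ and $4w\ne1$. In both cases (C1) applies.

\emph{$h_1=h_u$ and $h_2$ is regular.} Then $\tau_1=0$ and $\tau_2\notin\{0,t_u\}$. If $h_3=0$, then $h_2=-h_u$ and $\tau_2=-t_u$. If $h_3\ne0$, then $\tau_3=\tau_2/2\ne0$, and $\tau_2=4s/(u/t_u+u/\tau_2)=4wt_u\tau_2/(t_u+\tau_2)$. This gives $\tau_2=(4w-1)t_u$, and $4w\ne1$. In both cases (C2) applies.

\emph{$h_1=0$ and $h_2=h_u$.} Then $\tau_1=t_u$, $\tau_2=0$, $h_3=h_u/2\ne0$ and $\tau_3=t_u/2\ne0$. Also $\tau_3=2s/h_u=2wt_u$, so $w=\frac14$, and (C3) applies.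
\end{proof}

\subsection*{Primes $p\ge53$}
With four colors, the easiest way to satisfy (C1)--(C3) is to keep $\Gamma$ so sparse that a color is left over for the special elements. We choose $S$ with at most one bad ratio.

\begin{lemma}\label{lem:chooseS}
Let $p\ge53$ be prime. There is a set $S\subset\mathbb F_p^*$ with $|S|=4$ and $3(5+2|S/S|)<p-1$ such that either no $w$ is bad, or exactly one $w$ is bad and $\frac14\notin S/S$.
\end{lemma}

\begin{proof}
\emph{The case $p\not\equiv7\pmod8$.} Take $S=\{\pm1,\pm c\}$ with $c\notin\{0,\pm1\}$, $\chi(1-c)=\chi(1+c)=-1$, and in addition $\chi(c)=1$ if $p\equiv1\pmod4$. Then $S/S=\{\pm1,\pm c,\pm c^{-1}\}$, and $3(5+12)=51<p-1$. The values of $w(w-1)$ and of $\chi(w(w-1))$ are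
\[
\begin{array}{c|ccccc}
w&-1&c^{-1}&-c^{-1}&c&-c\\\hline
w(w-1)&2&(1-c)/c^2&(1+c)/c^2&-c(1-c)&c(1+c)\\
\chi&\chi(2)&-1&-1&-\chi(-c)&-\chi(c)
\end{array}
\]
For $p\equiv5\pmod8$ no $w$ is bad. For $p\equiv1\pmod8$ only $w=-1$ is bad. For $p\equiv3\pmod8$ we have $\chi(2)=-1$ and $\chi(-c)=-\chi(c)$, so exactly one of $c,-c$ is bad, and nothing else.

We count the admissible $c$. Let $p\equiv1\pmod4$. The number is $\frac18\sum_{c\ne0,\pm1}\Pi(c)$ with $\Pi(c)=(1+\chi(c))(1-\chi(1-c))(1-\chi(1+c))$. Expand the product and sum over all $c\in\mathbb F_p$. The three linear sums vanish, and, with $\chi(-1)=1$,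
\[
\sum_{c}\Pi(c)=p-\sum\chi(c-c^2)-\sum\chi(c+c^2)+\sum\chi(1-c^2)+E=p+1+1-1+E,
\]
where $E=\sum\chi(c-c^3)$ satisfies $|E|\le2\sqrt p$. We have $\Pi(0)=0$ and $\Pi(1)=\Pi(-1)=2(1-\chi(2))$. So the number of admissible $c$ is $\frac18(p-3+4\chi(2)+E)$. For $p\equiv5\pmod8$ it is at least $\frac18(p-7-2\sqrt p)>0$. For $p\equiv1\pmod8$ we have $p\ge73$, and it is at least $\frac18(\sqrt p-1)^2>4$. Let $p\equiv3\pmod8$. The number is $\frac14\sum_{c\ne0,\pm1}(1-\chi(1-c))(1-\chi(1+c))$. The sum over all $c$ is $p+\sum\chi(1-c^2)=p-\chi(-1)=p+1$, the term $c=0$ is $0$, and the terms $c=\pm1$ are $1-\chi(2)=2$ each. So the number is $\frac14(p-3)>4$. Hence for $p\equiv1,3\pmod8$ we can choose $c\notin\{\pm4,\pm\frac14\}$. Then $\frac14\notin\{\pm c,\pm c^{-1}\}$, and $\frac14\ne\pm1$ since $p\ne3,5$.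

\emph{The case $p\equiv7\pmod8$.} Now $p\ge71$, $\chi(2)=1$ and $\chi(-1)=-1$. In the table above, both $-1$ and one of $\pm c$ would be bad, so we use a geometric progression instead. Take $S=\{1,g,g^2,g^3\}$ with $\chi(g)=-1$, $\chi(1-g)=-1$ and $\chi(q(g))=1$, where $q(g)=1+g+g^2$. The number of such $g$ is $\frac18\sum_{g\in\mathbb F_p}(1-\chi(g))(1-\chi(1-g))(1+\chi(q(g)))$, because the terms in which an argument of $\chi$ vanishes are zero: for $g=0$ the second factor vanishes, for $g=1$ the first, and if $q(g)=0$ then $g^3=1$, so $g=g^4$ is a nonzero square and the first factor vanishes. In the expansion the linear sums vanish, $\sum\chi(g-g^2)=-\chi(-1)=1$ and $\sum\chi(q)=-1$. There remain the sums for the cubics $gq$ and $(1-g)q$ and the quartic $g(1-g)q$. These polynomials are squarefree, since $q$ has discriminant $-3\ne0$, $q(0)=1$ and $q(1)=3\ne0$. So the total is at least $p-2\sqrt p-2\sqrt p-3\sqrt p=p-7\sqrt p>0$, and $g$ exists.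

We have $g\ne1$; $g\ne-1$, since $\chi(1-g)$ would be $\chi(2)=1$; and $g^3\ne1$, since otherwise $g=g^4$ would be a square. So $|S|=4$, $S/S=\{g^j:|j|\le3\}$, and $3(5+14)=57<p-1$. Note $\chi(1-g^3)=\chi(1-g)\chi(q(g))=-1$. For $w=g^j$ with $j>0$ we have $\chi(w(w-1))=\chi(g)^j\chi(-1)\chi(1-g^j)$, and for $w=g^{-j}$ we have $w(w-1)=(1-g^j)/g^{2j}$, so $\chi(w(w-1))=\chi(1-g^j)$. For $j=1,3$ all four values are $-1$. For $j=2$ the values are $-\chi(1-g^2)$ and $\chi(1-g^2)$ with $1-g^2\ne0$, so exactly one $w$ is bad. Finally, $\frac14$ is a square different from $1$, so it is not $g^j$ with $j$ odd or $j=0$. If $g^{\pm2}=\frac14$, then $g\in\{\pm2,\pm\frac12\}$. The elements $2$ and $\frac12$ are squares. For $g=-2$ we have $1-g=3=q(g)$, and for $g=-\frac12$ we have $1-g=\frac32$ and $q(g)=\frac34$; in both cases $\chi(1-g)=\chi(3)=\chi(q(g))$, contrary to the choice of $g$.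
\end{proof}

\begin{proposition}\label{prop:53}
For every prime $p\ge53$, the group $(\mathbb Z/2)^2\times\mathbb Z/p$ is good.
\end{proposition}

\begin{proof}
Take $S$ from Lemma~\ref{lem:chooseS}, so $Y=\emptyset$ or $Y=\{y,y^{-1}\}$. Choose the $t_u\in\mathbb F_p^*$ one after another so that for $u\ne v$ the ratio $t_v/t_u$ avoids the set
\[
\{1,-1,v/u\}\cup Y\cup\{\mu^{\pm1}:\mu\in M_u\cup M_v\}.
\]
Inversion maps this set to the corresponding set for $(v,u)$, so there is one condition for each unordered pair. The set has at most $3+2+2|S/S|$ elements, and at most three elements $t_u$ have been chosen before, so fewer than $p-1$ values are forbidden at each step. Then the $t_u$ are distinct, the $h_u$ are distinct, no two elements of $W=\{t_u:u\in S\}$ are adjacent in $\Gamma$, and the elements $t\neq t_u$ listed in (C1) and (C2) for $u$ lie outside $W\cup\{0\}$.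

If $Y=\emptyset$, let $\varepsilon(0)=3$, $\varepsilon=2$ on $W$ and $\varepsilon=0$ elsewhere; then (C1)--(C3) hold. If $Y=\{y,y^{-1}\}$, then $y$ has order at least $3$, and $\Gamma$ is a disjoint union of cycles, one for each coset of $\langle y\rangle$. So $\Gamma$ has a proper vertex coloring with colors $0,1,2$. Recolor $W$ with $3$ and put $\varepsilon(0)=3$. The coloring stays proper, (C1) and (C2) hold because the listed elements do not have color $3$, and (C3) is vacuous because $\frac14\notin S/S$. Proposition~\ref{prop:inverse} applies.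
\end{proof}

\subsection*{The primes $17$, $19$ and $23$}
For these primes the greedy count fails, and we give the data for Proposition~\ref{prop:inverse} explicitly.

\emph{The prime $17$.} Let $S=\{1,16,4,13\}$, the group of fourth roots of unity, so $S/u=S$ for all $u$. The nonzero squares are $1,2,4,8,9,13,15,16$. For $w=16,4,13$ we have $w(w-1)=2,12,3$, so only $w=16=-1$ is bad, and $Y=\{2,9\}$ is the set of roots of $y^2+6y+1$. Since $13=\frac14$, we have $M_u=\{3,12,15\}$, coming from $w=1,16,4$, with inverses $6,10,8$. Take $t_1=4$, $t_{16}=1$, $t_4=5$, $t_{13}=16$; then $h_1=13$, $h_{16}=16$, $h_4=11$, $h_{13}=4$. The graph $\Gamma$ consists of two $8$-cycles under multiplication by $2$. Let $\varepsilon(0)=3$ and color the cycles as follows.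
\[
\begin{array}{c|cccccccc}
t&1&2&4&8&16&15&13&9\\\hline
\varepsilon&2&1&2&1&0&1&0&1
\end{array}
\qquad
\begin{array}{c|cccccccc}
t&3&6&12&7&14&11&5&10\\\hline
\varepsilon&0&1&0&1&0&1&2&1
\end{array}
\]
This coloring is proper. Conditions (C2) and (C3) hold because color $3$ occurs only at $0$. The list in (C1) for $t=t_u$ is $-t,6t,10t,8t$. For $t=4,1,5$, which are exactly the elements of color $2$, the lists are $\{13,7,6,15\}$, $\{16,6,10,8\}$, $\{12,13,16,6\}$, and they avoid $\{1,4,5\}$. For $t=16$, of color $0$, the list $\{1,11,7,9\}$ has colors $2,1,1,1$.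

\emph{The prime $19$.} Let $S=\{\pm1,\pm2\}$, so $S/S=\{\pm1,\pm2,\pm10\}$, which does not contain $\frac14=5$; (C3) is vacuous. We use logarithms to base $2$, in $\mathbb Z/18$; the powers $2^0,\dots,2^{17}$ are
\[
1,\,2,\,4,\,8,\,16,\,13,\,7,\,14,\,9,\,18,\,17,\,15,\,11,\,3,\,6,\,12,\,5,\,10.
\]
Squares have even logarithm, and $\log(-1)=9$. For $w=-1,2,-2,10,-10$ we have $w(w-1)=2,2,6,14,15$, with logarithms $1,1,14,7,11$. So only $w=-2$ is bad, and $Y=\{4,5\}$, the roots of $y^2+10y+1$, has logarithms $\pm2$. For $u=\pm1$, $M_u=\{3,14,7,10\}$; for $u=\pm2$, $S/u=\{\pm1,\pm10\}$ and $M_u=\{3,14,16,1\}$, where $\mu=1$ gives $t=t_u$ and is omitted below. All entries of the table, apart from $u$, are logarithms. The lists for (C1) and (C2) consist of $\log t_u+9$ and of $\log t_u-\log\mu$, respectively $\log t_u+\log\mu$.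
\[
\begin{array}{c|cc|l|l|l}
u&t_u&h_u&M_u&\text{list for (C1)}&\text{list for (C2)}\\\hline
1&0&0&13,7,6,17&9,5,11,12,1&9,13,7,6,17\\
-1&7&2&13,7,6,17&\text{not needed}&16,2,14,13,6\\
2&3&16&13,7,4&12,8,14,17&12,16,10,7\\
-2&15&13&13,7,4&6,2,8,11&6,10,4,1
\end{array}
\]
The graph $\Gamma$ consists of two $9$-cycles, the even and the odd logarithms. Give color $3$ to the element $0$ and to the logarithms $0,3,15$, no two of which differ by $\pm2$, and give color $2$ to the logarithm $7$ only. The remaining vertices form the paths $2,4,\dots,16$; $5$; $9,11,13$; and $17,1$, which we color alternately with $0$ and $1$. This coloring is proper. No list in the table meets $\{0,3,15\}$, which gives (C2) for all $u$ and (C1) for $u\ne-1$. For $u=-1$, (C1) holds because $t_{-1}$ is the only element of color $2$.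

\emph{The prime $23$.} Let $S=\{\pm1,\pm9\}$, so $S/S=\{\pm1,\pm9,\pm18\}$, which does not contain $\frac14=6$; (C3) is vacuous. We use logarithms to base $5$, in $\mathbb Z/22$; the powers $5^0,\dots,5^{21}$ are
\[
1,\,5,\,2,\,10,\,4,\,20,\,8,\,17,\,16,\,11,\,9,\,22,\,18,\,21,\,13,\,19,\,3,\,15,\,6,\,7,\,12,\,14,
\]
and $\log(-1)=11$. For $w=-1,9,-9,18,-18$ we have $w(w-1)=2,3,21,7,20$, with logarithms $2,16,13,19,5$. So exactly $w=-1$ and $w=9$ are bad. The polynomials $y^2+6y+1$ and $y^2+12y+1$ have the roots $7,10$ and $3,8$, so $Y$ has logarithms $\pm3,\pm6$. For $u=\pm1$, $M_u=\{3,18,12,9\}$; for $u=\pm9$, $S/u=\{\pm1,\pm18\}$ and $M_u=\{3,18,2,19\}$. In logarithms, with the lists formed as before from $\log t_u+11$ and $\log t_u\mp\log\mu$: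
\[
\begin{array}{c|cc|l|l|l}
u&t_u&h_u&M_u&\text{list for (C1)}&\text{list for (C2)}\\\hline
1&0&0&16,12,20,10&11,6,10,2,12&11,16,12,20,10\\
-1&1&10&16,12,20,10&12,7,11,3,13&12,17,13,21,11\\
9&5&5&16,12,2,15&16,11,15,3,12&16,21,17,7,20\\
-9&9&12&16,12,2,15&20,15,19,7,16&20,3,21,11,2
\end{array}
\]
Give color $3$ to the element $0$ and to the logarithms $0,1,5,9$ only. No list meets $\{0,1,5,9\}$, so (C1) and (C2) hold once the coloring is extended properly with the colors $0,1,2$. Write logarithms as $3j$ with $j\in\mathbb Z/22$. Then $j,j'$ are adjacent exactly when $j-j'\in\{\pm1,\pm2\}$, and the logarithms $0,9,5,1$ correspond to $j=0,3,9,15$. For $j=0,1,\dots,21$ take the colors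
\[
3,\,0,\,1,\ \ 3,\,0,\,1,\,2,\,0,\,1,\ \ 3,\,0,\,1,\,2,\,0,\,1,\ \ 3,\,0,\,1,\,2,\,0,\,1,\,2.
\]
Any three cyclically consecutive terms are distinct. This holds inside the runs $0,1,2,0,\dots$; the positions of color $3$ are at cyclic distance at least $3$ from each other; and the pairs that enclose a term $3$ are $j=21,1$ with colors $2,0$, and $j=2,4$, $j=8,10$, $j=14,16$, each with colors $1,0$. So the coloring is proper.

\begin{proof}[Proof of Theorem~\ref{thm:core}]
For $k\ge3$ this is Proposition~\ref{prop:cover}. For $k=2$ the primes $p>16$ are $17,19,23$, which are covered by Proposition~\ref{prop:inverse} with the data above; $29,31,37,41,43,47$, covered by Proposition~\ref{prop:cover}; and the primes $p\ge53$, covered by Proposition~\ref{prop:53}.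
\end{proof}

With the reduction in Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{SS}
Mehtaab Sawhney and David Stoner,
\emph{On A Conjecture Regarding Permutations Which Destroy Arithmetic Progressions},
arXiv:1708.00144 (2017).

\end{thebibliography}
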